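\title{Polynomial volume forms on compact affine manifolds are parallel}

\begin{abstract}
We prove that a volume form on a compact affine manifold whose coefficient in affine coordinates is a polynomial must be parallel. Nothing is assumed about completeness or about the holonomy group. More generally, if a density $|p|^s|dx|$ with $p$ a nonzero polynomial and $s>0$ is invariant under the affine holonomy group, then $p$ is constant. The proof deforms the developing map equivariantly into an orbit of the unipotent radical of the algebraic hull of the holonomy group. If that orbit had dimension less than $n$, Stokes' theorem would force the total volume to vanish; so the orbit is open, and $p$ is constant on it.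
\end{abstract}

\section{The question and the results}\label{sec:intro}

An \emph{affine manifold} of dimension $n\ge 1$ is a smooth manifold $M$ without boundary, with a flat, torsion-free connection $\nabla$ on its tangent bundle. Equivalently, $M$ carries an atlas of charts into affine space $\mathbb A^n$ whose transition maps are restrictions of affine transformations $g(x)=L(g)x+b$; here $L(g)\in GL(n,\mathbb R)$ is the \emph{linear part} of $g$. Write $dx=dx_1\wedge\dots\wedge dx_n$. In an affine chart an $n$-form is $f\,dx$, and an affine change of coordinates acts by
\begin{equation}\label{eq:pullback}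
g^*(f\,dx)=(f\circ g)\,\det L(g)\,dx .
\end{equation}
So it makes sense on $M$ to ask that $f$ be constant, and also to ask that $f$ be a polynomial. An $n$-form is \emph{parallel} if its coefficient in affine charts is constant (equivalently, if it is parallel for $\nabla$), and \emph{polynomial} if in each affine chart it equals $p(x)\,dx$ with $p$ a polynomial. A \emph{volume form} is a nowhere-zero $n$-form. Parallel forms are the polynomial forms of degree zero. On an open subset of $\mathbb A^n$ there are many other polynomial volume forms, and one may ask whether compactness excludes them. The following question comes from Baues \cite{Baues}.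

\medskip
\noindent\textbf{Question.} \emph{Let $M$ be a compact affine manifold. Is every polynomial volume form on $M$ parallel?}
\medskip

We recall the standard global description of an affine structure. Let $M$ be connected, $\tilde M$ its universal cover and $\Pi\cong\pi_1(M)$ the group of deck transformations. Continuing one chart along paths gives a \emph{developing map} $\mathrm{dev}:\tilde M\to\mathbb A^n$, a local diffeomorphism whose local restrictions are affine charts, and a homomorphism $\rho:\Pi\to\mathrm{Aff}(\mathbb A^n)$ with
\[
\mathrm{dev}\circ\gamma=\rho(\gamma)\circ\mathrm{dev}\qquad(\gamma\in\Pi).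
\]
The pair is unique up to replacing it by $(g\circ\mathrm{dev},\,g\rho g^{-1})$, and we fix one choice. The group $\Gamma=\rho(\Pi)$ is the \emph{affine holonomy group}. The manifold is \emph{complete} if $\mathrm{dev}$ is a diffeomorphism onto $\mathbb A^n$. It is known that the answer to the question is yes if $M$ is complete, and also if $\Gamma$ is nilpotent. We show that neither assumption is needed.

\begin{theorem}\label{thm:A}
Every polynomial volume form on a compact affine manifold is parallel.
\end{theorem}

The second theorem allows zeros, real exponents and non-orientable manifolds. The \emph{algebraic hull} of $\Gamma$ is its Zariski closure in $\mathrm{Aff}(\mathbb A^n)$; it and its unipotent radical are recalled in Section~\ref{sec:hull}.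

\begin{theorem}\label{thm:B}
Let $M$ be a compact connected affine manifold with affine holonomy group $\Gamma$. Let $p\not\equiv0$ be a polynomial on $\mathbb A^n$ and $s>0$ a real number such that the density $|p|^s|dx|$ is $\Gamma$-invariant:
\begin{equation}\label{eq:density}
|p(gx)|^s\,|\det L(g)|=|p(x)|^s\qquad(g\in\Gamma,\ x\in\mathbb A^n).
\end{equation}
Here $p$ may have zeros, also in the image of $\mathrm{dev}$, and $M$ need not be orientable. Then $p$ is constant, and $|\det L(g)|=1$ for all $g\in\Gamma$. If $M$ is orientable, the unipotent radical of the algebraic hull of $\Gamma$ acts transitively on $\mathbb A^n$; if not, the same holds for the orientation double cover.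
\end{theorem}

\begin{corollary}\label{cor:C}
Every polynomial $n$-form on a compact connected affine $n$-manifold $M$, even one allowed to vanish somewhere, is parallel. Hence a polynomial $n$-form is either identically zero or nowhere zero, and the space of polynomial $n$-forms has dimension $1$ if $M$ has a parallel volume form and $0$ otherwise.
\end{corollary}

Theorem~\ref{thm:A} is contained in Corollary~\ref{cor:C}, but it has a shorter direct proof, which carries the main idea and which we give first (Sections~\ref{sec:equation}--\ref{sec:homotopy}). Section~\ref{sec:densities} adds what is needed for Theorem~\ref{thm:B}, and Section~\ref{sec:limits} shows that neither negative exponents nor forms of lower degree can be allowed. From now on $M$ is connected; for Theorem~\ref{thm:A} we treat the components one at a time.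

\section{The invariance equation}\label{sec:equation}

A polynomial form is given chart by chart. The first step is to see that one polynomial, defined on all of $\mathbb A^n$, describes it.

\begin{lemma}\label{lem:global}
Let $\omega_M$ be a polynomial $n$-form on $M$, possibly with zeros. There is a unique polynomial $p$ on $\mathbb A^n$ such that the pullback of $\omega_M$ to $\tilde M$ is $\mathrm{dev}^*(p\,dx)$. It satisfies
\begin{equation}\label{eq:inv}
p(gx)\,\det L(g)=p(x)\qquad(g\in\Gamma,\ x\in\mathbb A^n),
\end{equation}
and $\omega_M$ is parallel if and only if $p$ is constant.
\end{lemma}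

\begin{proof}
We use throughout that polynomials which agree on a nonempty open set are equal. Each $m\in\tilde M$ has a neighborhood $N_m$ on which $\mathrm{dev}$ is an affine chart and the pullback of $\omega_M$ is $\mathrm{dev}^*(p_m\,dx)$ with $p_m$ a polynomial. For $m'\in N_m$ the polynomials $p_m$ and $p_{m'}$ agree on the open set $\mathrm{dev}(N_m\cap N_{m'})$, so $p_{m'}=p_m$. Thus $m\mapsto p_m$ is locally constant, hence constant on the connected space $\tilde M$. This gives $p$, and $p$ is determined by its values on the open set $\mathrm{dev}(\tilde M)$.

Put $\omega=p\,dx$. The form $\mathrm{dev}^*\omega$ is pulled back from $M$, so it is $\Pi$-invariant, and $\mathrm{dev}^*\rho(\gamma)^*\omega=\gamma^*\mathrm{dev}^*\omega=\mathrm{dev}^*\omega$. Since $\mathrm{dev}$ is a local diffeomorphism, $\rho(\gamma)^*\omega=\omega$ on $\mathrm{dev}(\tilde M)$. By \eqref{eq:pullback} this is \eqref{eq:inv} on an open set, and both sides are polynomials in $x$. Finally, $\omega_M$ is parallel exactly when $p$ is constant on some, and then every, chart image.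
\end{proof}

For constant $p\neq0$, equation \eqref{eq:inv} says that $\det L(g)=1$ on $\Gamma$; this is the condition for $M$ to have a parallel volume form. A nonconstant $p$ could in principle compensate for a holonomy group that distorts volume, while an incomplete $M$ could keep $\mathrm{dev}(\tilde M)$ away from the zeros of $p$. Without compactness this does happen.

\begin{example}\label{ex:quadrant}
Let $Q=\{x>0,\ y>0\}\subset\mathbb A^2$ and let $\Gamma$ be a group of positive diagonal matrices $\operatorname{diag}(\lambda,\mu)$. In the coordinates $(\log x,\log y)$ these act on $Q$ as translations by $(\log\lambda,\log\mu)$. For $p=\sum c_{ab}x^ay^b$, equation \eqref{eq:inv} reads $c_{ab}(\lambda^{a+1}\mu^{b+1}-1)=0$ for all $a,b$ and all elements of $\Gamma$. If $\Gamma$ is generated by $\operatorname{diag}(2,\tfrac14)$, then $p=x$ is a solution, and $x\,dx\wedge dy$ is a polynomial, non-parallel volume form on the noncompact cylinder $Q/\Gamma$. If instead the vectors $(\log\lambda,\log\mu)$ form a lattice, so that $Q/\Gamma$ is a torus, then $c_{ab}\neq0$ forces the linear form $(a+1)\xi+(b+1)\eta$ to vanish on a spanning set of $\mathbb R^2$, that is, $a=b=-1$. So $p=0$; the invariant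 form $dx\wedge dy/(xy)$ is not polynomial.
\end{example}

The example suggests that the answer is yes. It also shows that \eqref{eq:inv} alone is not enough: a proof must bring in compactness, and for general $\Gamma$ it cannot do so by comparing coefficients.

\section{Two circles and a torus}\label{sec:examples}

The proof has two mechanisms, and each is visible on a circle.

\medskip
\noindent\emph{The circle $\mathbb R/\mathbb Z$.} Here $\Gamma$ consists of the integer translations and \eqref{eq:inv} says $p(x+k)=p(x)$. For fixed $x$, the polynomial $t\mapsto p(x+t)-p(x)$ vanishes at all integers, so it vanishes identically. Invariance has passed from $\Gamma$ to the group of all translations, which is transitive and has trivial linear parts. Hence $p$ is constant.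

\medskip
\noindent\emph{The circle $\mathbb R_{>0}/\langle x\mapsto2x\rangle$.} Here \eqref{eq:inv} says $2p(2x)=p(x)$. Put $P(x)=\int_0^xp(v)\,dv$. Substituting $v=2w$ gives
\[
P(2x)=\int_0^x2p(2w)\,dw=P(x).
\]
So $P$ descends to a function on $M$, the form $\omega_M=dP$ is exact, and $\int_M\omega_M=0$. A volume form has nonzero integral, so $M$ has no polynomial volume form at all. The base point $0$ of the integral lies outside $\mathrm{dev}(\tilde M)=\mathbb R_{>0}$. The argument works because $\Gamma$ fixes $0$ and because $p\,dx$ extends smoothly to $0$; for the invariant form $dx/x$ it breaks down. In other words, we contracted the developing map to the fixed point by the equivariant homotopy $H(x,t)=(1-t)x$ and integrated $p\,dx$ along it.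

\medskip
\noindent\emph{The product torus.} Let $\Gamma$ be generated by $(x,y)\mapsto(x+1,y)$ and $(x,y)\mapsto(x,2y)$, acting on the half-plane $y>0$. There is no fixed point, but the $x$-axis is invariant, and $h(x,y)=(x,0)$ is an equivariant map onto it. Contract along $H((x,y),t)=(x,(1-t)y)$; that is, put $P(x,y)=\int_0^yp(x,v)\,dv$. Equation \eqref{eq:inv} says $p(x+1,y)=p(x,y)$ and $2p(x,2y)=p(x,y)$, so $P$ is invariant under both generators, and so is the $1$-form $dx$. Thus $\eta=-P\,dx$ descends to $M$, and $d\eta=-p\,dy\wedge dx=p\,dx\wedge dy$. Again $\omega_M$ is exact and cannot be a volume form.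

\medskip
For general $\Gamma$ we need a substitute for the fixed point and for the axis: a $\Gamma$-invariant submanifold $X$ of $\mathbb A^n$ that receives an equivariant map from $\tilde M$. If $\dim X<n$, every $n$-form vanishes on $X$ and the second mechanism applies. If $\dim X=n$, we want the first mechanism, so $X$ should be an orbit of a group that inherits the invariance of $p\,dx$ and has linear parts of determinant one. An equivariant map exists for topological reasons once $X$ is contractible. A suitable orbit of the unipotent radical of the algebraic hull has all these properties.

\section{The algebraic hull and a contractible orbit}\label{sec:hull}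

Identify $\mathbb A^n$ with the hyperplane $\mathbb R^n\times\{1\}\subset\mathbb R^{n+1}$ and $\mathrm{Aff}(\mathbb A^n)$ with the subgroup of $GL(n+1,\mathbb R)$ preserving it, that is, with the matrices $\left(\begin{smallmatrix}L(g)&b\\0&1\end{smallmatrix}\right)$. A subset of $GL(N,\mathbb R)$ is \emph{Zariski closed} if it is the common zero set in $GL(N,\mathbb R)$ of polynomials in the matrix entries. A Zariski-closed subgroup is a \emph{real algebraic group}; it is closed in the usual topology, hence a Lie subgroup. The Zariski closure of a subgroup is a subgroup. Let $G\subset\mathrm{Aff}(\mathbb A^n)$ be the Zariski closure of $\Gamma$, its \emph{algebraic hull}. By definition,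
\begin{equation}\label{eq:zariski}
\text{a polynomial in the matrix entries that vanishes on $\Gamma$ vanishes on $G$.}
\end{equation}

A matrix is \emph{unipotent} if its only eigenvalue is $1$. The eigenvalues of $g\in\mathrm{Aff}(\mathbb A^n)$ are those of $L(g)$ together with $1$, so $g$ is unipotent if and only if $L(g)$ is, and then $\det L(g)=1$. The \emph{unipotent radical} $U$ of $G$ is the largest normal subgroup of $G$ consisting of unipotent matrices; it is Zariski closed. A group of matrices acts \emph{completely reducibly} if every invariant subspace has an invariant complement. We use Mostow's theorem \cite{Mostow}: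
\begin{equation}\label{eq:mostow}
G=U\rtimes R\quad\text{for a subgroup $R$ acting completely reducibly on $\mathbb R^{n+1}$.}
\end{equation}
The factor $R$ may distort volume and may have nontrivial topology; we remove it by passing to a point that it fixes. The factor $U$ is harmless on both counts, by the following standard lemma.

\begin{lemma}\label{lem:unipotent}
Let $V\subset GL(N,\mathbb R)$ be a Zariski-closed group of unipotent matrices with Lie algebra $\mathfrak v$. Then every $Y\in\mathfrak v$ is nilpotent, so that $\exp(tY)$ is polynomial in $t$, and $\exp:\mathfrak v\to V$ is a diffeomorphism. In particular $V$ is contractible.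
\end{lemma}

\begin{proof}
Recall that $\mathfrak v=\{Y:\exp(tY)\in V\text{ for all }t\in\mathbb R\}$. If $\mu\in\mathbb C$ is an eigenvalue of $Y\in\mathfrak v$, then $e^{t\mu}=1$ for all $t$, so $\mu=0$. The finite sums $\exp Y=\sum_{k<N}Y^k/k!$ and $\log u=\sum_{1\le k<N}(-1)^{k+1}(u-1)^k/k$ are mutually inverse bijections between nilpotent and unipotent matrices. Let $u\in V$ and $Y=\log u$, and let $f$ be one of the polynomials defining $V$. Then $t\mapsto f(\exp(tY))$ is a polynomial vanishing at every integer $k$, because $\exp(kY)=u^k\in V$. So it vanishes identically, $\exp(tY)\in V$ for all $t$, and $Y\in\mathfrak v$. Thus $\log$ restricts to a smooth map $V\to\mathfrak v$ inverse to $\exp$.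
\end{proof}

We write $G_x$ and $U_x$ for stabilizers. We work with an abstract coset space $X$ and an immersion $j$, rather than with a subset of $\mathbb A^n$, so that we need not check that the orbit is embedded.

\begin{proposition}\label{prop:orbit}
There is a point $x_0\in\mathbb A^n$ such that the manifold $X=G/G_{x_0}$ has the following properties.
\begin{itemize}
\item[(a)] $U$ acts transitively on $X$.
\item[(b)] $X$ is contractible.
\item[(c)] The map $j:X\to\mathbb A^n$, $gG_{x_0}\mapsto gx_0$, is a $G$-equivariant injective immersion with image $Ux_0$. In particular $\dim X\le n$, and if $\dim X=n$ then $Ux_0$ is open in $\mathbb A^n$.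
\end{itemize}
\end{proposition}

\begin{proof}
The hyperplane $\mathbb R^n\times\{0\}$ is invariant under $\mathrm{Aff}(\mathbb A^n)$, so by \eqref{eq:mostow} it has an $R$-invariant complementary line. This line meets $\mathbb R^n\times\{1\}$ in exactly one point $x_0$, and $R$ fixes $x_0$ because it preserves both sets.

(a) Every $g\in G$ is a product $ur$ with $u\in U$ and $r\in R\subset G_{x_0}$, so $gG_{x_0}=uG_{x_0}$.

(c) For a smooth action of a Lie group, the orbit map induces an equivariant injective immersion of the coset space. Its image is $Gx_0$, which equals $Ux_0$ by (a). An immersion between manifolds of equal dimension is a local diffeomorphism, so it has open image.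

(b) By (a), $X$ is a homogeneous space of the Lie group $U$, and the stabilizer of the base point is $U\cap G_{x_0}=U_{x_0}$. Hence $X\cong U/U_{x_0}$, and $U\to X$ is a fiber bundle with fiber $U_{x_0}$. The condition $ux_0=x_0$ is polynomial in $u$, so Lemma~\ref{lem:unipotent} applies to $U_{x_0}$ as well as to $U$: both are contractible. Now $X$ is path-connected as an image of $U$, and the exact sequence $\pi_i(U)\to\pi_i(X)\to\pi_{i-1}(U_{x_0})$ gives $\pi_i(X)=0$ for $i\ge1$. A manifold has the homotopy type of a CW complex, so $X$ is contractible by Whitehead's theorem.
\end{proof}

In Section~\ref{sec:examples} this recovers the sets found by hand. A polynomial in $(a,\lambda)$ that vanishes on $\mathbb Z\times\{2^k:k\in\mathbb Z\}$ is zero, so for the torus $G$ consists of all maps $(x,y)\mapsto(x+a,\lambda y)$ with $a\in\mathbb R$, $\lambda\ne0$. Then $U$ is given by $\lambda=1$, we may take $R$ given by $a=0$, the points fixed by $R$ are those of the $x$-axis, and $Ux_0$ is the $x$-axis. The same computation in one variable gives $G=U$ the translation group and $Ux_0=\mathbb A^1$ for the first circle, and $G=R=\{x\mapsto\lambda x:\lambda\neq0\}$ with $Ux_0=\{0\}$ for the second. The choice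 of $x_0$ matters: for the second circle the other orbit of $G$ is $\mathbb R\setminus\{0\}$, which is not contractible and is not an orbit of $U$.

\section{Deforming the developing map into the orbit}\label{sec:homotopy}

From here on $M$ is compact, and $U$, $x_0$, $X$, $j$ are as in Proposition~\ref{prop:orbit}. In the examples an equivariant map into the orbit was given by a formula. In general no formula is at hand, and we obtain the map as a section of a bundle. The group $\Pi$ acts on $X$ through $\rho:\Pi\to G$; this is why we needed an orbit of all of $G$.

\begin{lemma}\label{lem:map}
There is a smooth map $\tilde h:\tilde M\to X$ with $\tilde h(\gamma m)=\rho(\gamma)\tilde h(m)$ for all $\gamma\in\Pi$, $m\in\tilde M$. Consequently $h=j\circ\tilde h:\tilde M\to\mathbb A^n$ satisfies $h\circ\gamma=\rho(\gamma)\circ h$.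
\end{lemma}

\begin{proof}
Let $E$ be the quotient of $\tilde M\times X$ by the action $\gamma(m,\xi)=(\gamma m,\rho(\gamma)\xi)$. It is a smooth fiber bundle over $M$ with fiber $X$, trivial over every evenly covered open set. A continuous section exists by obstruction theory \cite{Steenrod}: triangulate $M$ and proceed by induction over the skeleta. Over an $i$-simplex the bundle is trivial, so a section on the boundary is a map $S^{i-1}\to X$, and this extends over the simplex because $X$ is contractible. A smooth bundle with a continuous section has a smooth one \cite[\S6.7]{Steenrod}. Given a smooth section $\varsigma$, let $\tilde h(m)$ be the unique $\xi\in X$ such that the class $[m,\xi]$ is the value of $\varsigma$ at the image of $m$ in $M$. In a local trivialization $\tilde h$ is the fiber coordinate of $\varsigma$, so it is smooth. It is equivariant because $[\gamma m,\rho(\gamma)\xi]=[m,\xi]$, while $m$ and $\gamma m$ have the same image in $M$. The last claim holds because $j$ is $G$-equivariant.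
\end{proof}

Any two equivariant maps into $\mathbb A^n$ can be joined by straight segments. Define
\[
H:\tilde M\times[0,1]\to\mathbb A^n,\qquad H(m,t)=(1-t)\,\mathrm{dev}(m)+t\,h(m).
\]
Affine maps preserve affine combinations, so
\begin{equation}\label{eq:H}
H(\gamma m,t)=\rho(\gamma)H(m,t).
\end{equation}
We have no control over where the segments go, and as in the examples they may leave $\mathrm{dev}(\tilde M)$. To pull a form back by $H$, it must therefore be defined on all of $\mathbb A^n$.

\begin{proposition}\label{prop:smooth}
Let $M$ be compact and oriented. Let $\varphi$ be a smooth function on $\mathbb A^n$ such that $\sigma=\varphi\,dx$ is $\Gamma$-invariant, and let $\sigma_M$ be the $n$-form on $M$ whose pullback to $\tilde M$ is $\mathrm{dev}^*\sigma$. If $\dim X<n$, then $\int_M\sigma_M=0$.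
\end{proposition}

\begin{proof}
By \eqref{eq:H}, $(\gamma\times\mathrm{id})^*H^*\sigma=H^*\rho(\gamma)^*\sigma=H^*\sigma$. So $H^*\sigma=(\varphi\circ H)\,H^*dx$ descends to an $n$-form $\Omega$ on the compact manifold with boundary $W=M\times[0,1]$. On $M\times\{0\}$ it restricts to $\sigma_M$, because $H(\cdot,0)=\mathrm{dev}$. On $M\times\{1\}$ it restricts to the form whose lift is
\[
h^*\sigma=(\varphi\circ h)\,\tilde h^*(j^*dx),
\]
and this is zero because $j^*dx$ is an $n$-form on a manifold of dimension less than $n$. Therefore
\begin{equation}\label{eq:boundary}
\int_{\partial W}\Omega=\pm\Big(\int_{M\times\{1\}}\Omega-\int_{M\times\{0\}}\Omega\Big)=\mp\int_M\sigma_M .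
\end{equation}
So far only the continuity of $\varphi$ was used. Since $\varphi$ is smooth, $\sigma$ is a smooth form of top degree on $\mathbb A^n$, hence closed. So $\Omega$ is smooth and closed, and Stokes' theorem gives $\int_{\partial W}\Omega=\int_Wd\Omega=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\omega_M$ be a polynomial volume form and $p$ the polynomial of Lemma~\ref{lem:global}. Orient $M$ by $\omega_M$, so that $\int_M\omega_M>0$. The form $p\,dx$ is smooth on $\mathbb A^n$ and $\Gamma$-invariant by \eqref{eq:inv}. Proposition~\ref{prop:smooth} with $\varphi=p$ excludes $\dim X<n$, so $Ux_0$ is open by Proposition~\ref{prop:orbit}(c).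

For fixed $x$, the expression $p(gx)\det L(g)-p(x)$ is a polynomial in the entries of $g$. It vanishes on $\Gamma$ by \eqref{eq:inv}, hence on $G$ by \eqref{eq:zariski}. For $u\in U$ we have $\det L(u)=1$, so $p(ux_0)=p(x_0)$. Thus $p$ is constant on the nonempty open set $Ux_0$, hence constant, and $\omega_M$ is parallel by Lemma~\ref{lem:global}.
\end{proof}

\begin{remark}[Where the hypotheses enter]\label{rem:hyp}
Compactness is used in Stokes' theorem; Example~\ref{ex:quadrant} shows that it is needed. That $\omega_M$ has no zeros is used only to know $\int_M\omega_M\neq0$. That $p$ is a polynomial is used in three ways. First, $p\,dx$ is smooth on all of $\mathbb A^n$; this fails for the non-parallel volume form $dx/x$ on $\mathbb R_{>0}/\langle x\mapsto2x\rangle$, so ``polynomial'' cannot be replaced by ``rational''. Second, invariance passes from $\Gamma$ to $G$; this fails for $(2+\cos2\pi x)\,dx$ on $\mathbb R/\mathbb Z$. Third, $p$ is determined by its values on an open set.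
\end{remark}

\begin{remark}[Rational forms without poles]\label{rem:rational}
The proof applies to a volume form on $M$ whose pullback is $\mathrm{dev}^*(r\,dx)$, where $r=p/q$ is rational and $q$ has no zero on $\mathbb A^n$. Indeed, $r\,dx$ is smooth on $\mathbb A^n$. Its invariance reads $p(gx)\,q(x)\det L(g)=p(x)\,q(gx)$, which is polynomial in $x$, so it extends from $\mathrm{dev}(\tilde M)$ to $\mathbb A^n$, and polynomial in $g$, so it extends from $\Gamma$ to $G$. Then $r$ equals a constant $c$ on the open set $Ux_0$, and the polynomial $p-cq$ vanishes identically. So such a form is parallel.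
\end{remark}

\section{Invariant densities}\label{sec:densities}

Suppose that $\omega_M$ is polynomial but may change sign. Then $\int_M\omega_M$ may vanish, and Proposition~\ref{prop:smooth} gives no contradiction. Squaring the coefficient does not help, since \eqref{eq:inv} gives $g^*(p^2dx)=\det L(g)^{-1}p^2dx$. What is invariant is the density $|p|\,|dx|$, which has positive integral but is not smooth along the zeros of $p$. This leads to Theorem~\ref{thm:B}, and two steps of the previous proof must be repaired. Stokes' theorem has to be applied to a form that is only continuous; even when $p$ has no zero on $\mathrm{dev}(\tilde M)$, the homotopy $H$ may cross its zeros. And \eqref{eq:density} is not a polynomial condition on $g$, so it does not pass to $G$ directly. We treat these in turn, and then show that an open orbit of $U$ is everything.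

\begin{proposition}\label{prop:cont}
Proposition~\ref{prop:smooth} holds for every continuous function $\varphi$ on $\mathbb A^n$ such that $\sigma=\varphi\,dx$ is $\Gamma$-invariant.
\end{proposition}

\begin{proof}
The continuous form $\Omega$ on $W=M\times[0,1]$ and formula \eqref{eq:boundary} are obtained as before, so we must show $\int_{\partial W}\Omega=0$. Choose smooth functions $\varphi_\varepsilon$ on $\mathbb A^n$ with $\varphi_\varepsilon\to\varphi$ uniformly on compact sets as $\varepsilon\to0^+$, for instance by convolution with bump functions; for $\varphi=|p|^s$ with $s>0$ one can take $\varphi_\varepsilon=(p^2+\varepsilon)^{s/2}$. The forms $\sigma_\varepsilon=\varphi_\varepsilon\,dx$ are smooth and closed, but they need not be $\Gamma$-invariant, so $H^*\sigma_\varepsilon$ need not descend to $W$. It does define a form over any evenly covered set once a lift is chosen, so we localize.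

Cover $M$ by finitely many evenly covered open sets $V_i$ with lifts $\tau_i:V_i\to\tilde M$. Let $\chi_i$ be a smooth partition of unity on $M$ with $\operatorname{supp}\chi_i\subset V_i$, and regard $\chi_i$ as a function on $W$ independent of $t$. Put $H_i=H\circ(\tau_i\times\mathrm{id}):V_i\times[0,1]\to\mathbb A^n$. On $V_i\times[0,1]$ we have
\[
\Omega=(\varphi\circ H_i)\,H_i^*dx,\qquad \Omega_{i,\varepsilon}:=H_i^*\sigma_\varepsilon=(\varphi_\varepsilon\circ H_i)\,H_i^*dx ,
\]
and $\Omega_{i,\varepsilon}$ is smooth and closed. The set $K_i=\operatorname{supp}\chi_i\times[0,1]$ is compact, so $H_i(K_i)$ is compact and $\varphi_\varepsilon\circ H_i\to\varphi\circ H_i$ uniformly on $K_i$. Extended by zero, $\chi_i\Omega_{i,\varepsilon}$ is a smooth form on $W$ with differential $d\chi_i\wedge\Omega_{i,\varepsilon}$, and both are supported in $K_i$. Stokes' theorem and uniform convergence give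
\[
\int_{\partial W}\chi_i\Omega=\lim_{\varepsilon\to0}\int_{\partial W}\chi_i\Omega_{i,\varepsilon}=\lim_{\varepsilon\to0}\int_Wd\chi_i\wedge\Omega_{i,\varepsilon}=\int_Wd\chi_i\wedge\Omega .
\]
The two outer terms involve only the global form $\Omega$, so we can sum over $i$. Since $\sum_i\chi_i=1$ and $\sum_id\chi_i=0$, we get $\int_{\partial W}\Omega=0$.
\end{proof}

Although \eqref{eq:density} is not polynomial in $g$, it will imply that $\Gamma$ preserves the line $\mathbb Rp$, and that condition is polynomial. On a unipotent group it already gives invariance.

\begin{lemma}\label{lem:semi}
Let $p\not\equiv0$ be a polynomial with $p\circ g\in\mathbb Rp$ for all $g\in\Gamma$. Then $p\circ u=p$ for all $u\in U$.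
\end{lemma}

\begin{proof}
Let $(c_\alpha)$ be the coefficients of $p$ and $(c_\alpha(g))$ those of $p\circ g$; the latter are polynomials in the entries of $g$. Since $p\ne0$, the condition $p\circ g\in\mathbb Rp$ is equivalent to $c_\alpha(g)c_\beta-c_\beta(g)c_\alpha=0$ for all $\alpha,\beta$. By \eqref{eq:zariski} it holds for all $g\in G$. Let $u\in U$. By Lemma~\ref{lem:unipotent}, $u=\exp Y$ with $Y$ nilpotent and $u_t=\exp(tY)\in U$ for all $t$. Write $p\circ u_t=q(t)\,p$. Choosing $x$ with $p(x)\neq0$, we see that $q(t)=p(u_tx)/p(x)$ is a polynomial in $t$. From $p=p\circ u_t\circ u_{-t}=q(t)q(-t)\,p$ we get $q(t)q(-t)=1$, so $q$ has degree zero, and $q(0)=1$. Hence $q(1)=1$ and $p\circ u=p$.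
\end{proof}

Unipotence is essential here: for $p=x$ and the dilations $x\mapsto e^tx$ the factor is $q(t)=e^t$.

\begin{lemma}\label{lem:transitive}
Let $V$ be a group of unipotent affine transformations of $\mathbb A^n$, $n\geq 0$, with an open orbit $Vx_0$. Then $V$ acts transitively on $\mathbb A^n$.
\end{lemma}

\begin{proof}
We induct on $n$; no topology on $V$ is involved, so the hypothesis passes to quotients and subgroups without further checks. For $n=0$ there is nothing to prove. Let $n\ge1$. Kolchin's theorem says that a group of unipotent linear maps of a nonzero finite-dimensional vector space fixes a nonzero vector. So there is $v\neq0$ with $L(u)v=v$ for all $u\in V$. Then $V$ permutes the lines parallel to $v$ and acts on the quotient $\mathbb A^n/\mathbb Rv\cong\mathbb A^{n-1}$ by affine maps whose linear parts, induced on $\mathbb R^n/\mathbb Rv$, are unipotent. The projection is an open map, so the orbit of the image $y$ of $x_0$ is open, and by induction $V$ is transitive on the quotient.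

Let $\ell=x_0+\mathbb Rv$ be the line over $y$. An element $u\in V$ fixes $y$ if and only if $ux_0\in\ell$, so $V_yx_0=Vx_0\cap\ell$, which is open in $\ell$. For $u\in V_y$ write $ux_0=x_0+a(u)v$. Then $u(x_0+tv)=ux_0+tL(u)v=x_0+(a(u)+t)v$, so $u$ acts on $\ell$ as a translation and $a:V_y\to\mathbb R$ is a homomorphism. Its image is an open subgroup of $\mathbb R$, hence all of $\mathbb R$, and $\ell\subset Vx_0$. Finally, given $x\in\mathbb A^n$, transitivity on the quotient yields $u\in V$ with $ux\in\ell\subset Vx_0$, so $x\in Vx_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Assume first that $M$ is orientable. The form $\mathrm{dev}^*dx$ is nowhere zero on the connected manifold $\tilde M$, so we can orient $M$ in such a way that $\mathrm{dev}^*dx$ is positive for the lifted orientation. Deck transformations preserve this orientation, and $\gamma^*\mathrm{dev}^*dx=\det L(\rho(\gamma))\,\mathrm{dev}^*dx$, so $\det L(g)>0$ for all $g\in\Gamma$. By \eqref{eq:pullback} and \eqref{eq:density}, the form $\sigma=|p|^s\,dx$ is then $\Gamma$-invariant, and it is continuous on $\mathbb A^n$ because $s>0$. The induced form $\sigma_M$ is continuous and nonnegative, and it is positive somewhere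 because $p$ does not vanish identically on the open set $\mathrm{dev}(\tilde M)$. Hence $\int_M\sigma_M>0$. Proposition~\ref{prop:cont} excludes $\dim X<n$, so $Ux_0$ is open by Proposition~\ref{prop:orbit}(c), and $U$ is transitive on $\mathbb A^n$ by Lemma~\ref{lem:transitive}.

Let $g\in\Gamma$ and $c=|\det L(g)|^{-1/s}$. By \eqref{eq:density}, $|p\circ g|=c|p|$, so $(p\circ g-cp)(p\circ g+cp)=0$. The polynomial ring has no zero divisors, so $p\circ g=\pm cp$. By Lemma~\ref{lem:semi}, $p$ is $U$-invariant, hence constant.

If $M$ is not orientable, its orientation double cover $M'$ is a compact connected orientable affine manifold with the same universal cover and developing map. Its holonomy group $\Gamma'$ is a subgroup of $\Gamma$ of index at most $2$, so \eqref{eq:density} holds for $\Gamma'$. The orientable case shows that $p$ is constant and that the unipotent radical of the algebraic hull of $\Gamma'$ is transitive.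

In both cases $p$ is a nonzero constant, and \eqref{eq:density} for $\Gamma$ becomes $|\det L(g)|=1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Let $\omega_M\not\equiv0$ be a polynomial $n$-form and $p\not\equiv0$ the polynomial of Lemma~\ref{lem:global}. Taking absolute values in \eqref{eq:inv} gives \eqref{eq:density} with $s=1$. So $p$ is a nonzero constant, and $\omega_M$ is parallel and nowhere zero. Thus polynomial $n$-forms and parallel $n$-forms are the same; they correspond injectively and linearly to constants $p\in\mathbb R$, so they form a space of dimension at most $1$, and the dimension is $1$ exactly when a parallel volume form exists.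
\end{proof}

\section{Negative exponents and lower degree}\label{sec:limits}

For $s\le 0$ we read \eqref{eq:density} away from the zeros of $p$. At $s=0$ it puts no condition on $p$, so on $\mathbb R^n/\mathbb Z^n$ any $p$ satisfies it. For negative exponents there are counterexamples of a less trivial kind.

\begin{example}[Negative exponents]\label{ex:hopf}
Theorem~\ref{thm:B} fails for every negative rational $s=-a/b$ with $a,b$ positive integers. Let $n=2a$, let $M=(\mathbb R^n\setminus\{0\})/\langle x\mapsto2x\rangle\cong S^{n-1}\times S^1$ be the Hopf manifold, and let $p=|x|^{2b}=(x_1^2+\dots+x_n^2)^b$. Then $|p|^s|dx|=|x|^{-n}|dx|$, and $|2x|^{-n}\,2^n=|x|^{-n}$. So the density is invariant, smooth and positive on $M$, but it is not parallel: $p$ is not constant, and the generator has determinant $2^n$. Here $G$ is the group of nonzero scalar matrices, $U$ is trivial, $x_0=0$ and $h\equiv0$. The homotopy $H(m,t)=(1-t)\,\mathrm{dev}(m)$ ends at the pole of $|x|^{-n}$, so Proposition~\ref{prop:cont} does not apply.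
\end{example}

\begin{example}[Lower degree]\label{ex:heis}
Call a $k$-form polynomial or parallel if its coefficients in affine charts are polynomial or constant. For $k<n$ a polynomial form need not be parallel, even for complete $M$ with nilpotent $\Gamma$. Let $\Gamma$ be the integer Heisenberg group, acting on $\mathbb R^3$ by
\[
g_{a,b,c}(x,y,z)=(x+a,\ y+b,\ z+c+ay),\qquad a,b,c\in\mathbb Z .
\]
We have $g_{a',b',c'}\,g_{a,b,c}=g_{a+a',\,b+b',\,c+c'+a'b}$, so commutators lie in the central subgroup $a=b=0$ and $\Gamma$ is nilpotent. The action is free, since a fixed point forces $a=b=0$ and then $c=0$. It is properly discontinuous, since $gK\cap K\neq\emptyset$ for a compact set $K$ bounds $a$, $b$ and then $c$. Choosing $a,b$ and then $c$ moves any point into the unit cube. So $M=\mathbb R^3/\Gamma$ is a compact complete affine manifold. For $\alpha=dz-x\,dy$ we compute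
\[
g_{a,b,c}^*\alpha=dz+a\,dy-(x+a)\,dy=\alpha ,
\]
and $dx$ is invariant. Hence $\alpha$ and $\alpha\wedge dx=dz\wedge dx+x\,dx\wedge dy$ descend to polynomial forms on $M$ that are not parallel; the second is even closed. Here $G=U$ is the real Heisenberg group, which is transitive on $\mathbb R^3$ and preserves both forms. What fails is the last step of the proof of Theorem~\ref{thm:A}: a unipotent linear map acts on constant $n$-forms through its determinant, hence trivially, but on constant forms of lower degree it can act nontrivially, as $g_{a,b,c}^*dz=dz+a\,dy$ shows.
\end{example}

\begin{thebibliography}{9}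

\bibitem{Baues}
Oliver Baues, \emph{Prehomogeneous Affine Representations and Flat Pseudo-Riemannian Manifolds}, arXiv:0809.0824 (2008).

\bibitem{Mostow}
Mostow, \emph{Fully reducible subgroups of algebraic groups}, Amer. J. Math. 78 (1956).

\bibitem{Steenrod}
Steenrod, \emph{The Topology of Fibre Bundles}.

\end{thebibliography}
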